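\title{Hodge ideals and the analytic type of plane branches}

\begin{abstract}
Popa asked whether two irreducible plane curve germs with the same characteristic sequence are analytically equivalent exactly when their Hodge ideals $I_p(\alpha Z)$ agree after a holomorphic change of coordinates, and whether the ideals with $p=0,1$ already suffice. The answer to the first question is yes: if $Z=\{f=0\}$ is singular with one tangent line, then for any single $\alpha$ the intersection of the colon ideals $I_{p+1}(\alpha Z):I_p(\alpha Z)$ over all large $p$ is $(f)$. The answer to the second is no: $x^5+y^6$ and $x^5+y^6+x^3y^4$ have the same $I_0$ and $I_1$ for all $\alpha$, and no bound $p\le N$ works for all branches. For each fixed branch, finitely many Hodge ideals do suffice.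
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathcal O=\mathbb C\{x,y\}$ be the ring of germs of holomorphic functions at the origin of $\mathbb C^2$, with maximal ideal $\mathfrak m$, and let $Z=\{f=0\}$ be the germ of a reduced plane curve. Fix a rational number $\alpha$ with $0<\alpha\le1$. The module
\[
M_\alpha=\mathcal O[1/f]\,f^{-\alpha}
\]
is free of rank one over $\mathcal O[1/f]$ on the symbol $f^{-\alpha}$, and a partial derivative $\partial$ acts on it as it would on a function: $\partial(af^{-\alpha})=\big(\partial a-\alpha a\,\partial f/f\big)f^{-\alpha}$. The most naive filtration on $M_\alpha$ is by the order of the pole, with $p$-th step $\mathcal O f^{-p-\alpha}$. The module also carries a canonical finer filtration, the Hodge filtration $F_\bullet M_\alpha$, and the \emph{Hodge ideals} of Musta\c{t}\u{a} and Popa \cite{MP1,MP2} measure the difference between the two: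
\[
F_pM_\alpha=I_p(\alpha Z)\,f^{-p-\alpha},\qquad p\ge0 .
\]
We do not need the construction of the Hodge filtration; the four properties that we use are stated in Sections \ref{sec:facts} and \ref{sec:filtration}. The first ideal is a multiplier ideal: $I_0(\alpha Z)=\mathfrak I\big((\alpha-\epsilon)Z\big)$ for $0<\epsilon\ll1$. Here, for an effective $\mathbb Q$-divisor $D$ on a small neighborhood $X$ of the origin, $\mathfrak I(D)=\pi_*\mathcal O_Y(K_{Y/X}-[\pi^*D])$, where $\pi\colon Y\to X$ is a log resolution of $(X,D)$, $K_{Y/X}$ is the relative canonical divisor and $[\,\cdot\,]$ is the round-down.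

An irreducible germ, or \emph{branch}, of multiplicity $n$ has one tangent line. If this line is $\{x=0\}$, the branch has a parametrization $y=s^n$, $x=\sum_{i>n}c_is^i$. Put $e_0=n$; as long as $e_{k-1}>1$, let $m_k$ be the least $i$ with $c_i\ne0$ and $e_{k-1}\nmid i$, and put $e_k=\gcd(e_{k-1},m_k)$. The resulting sequence $(n;m_1,\dots,m_r)$ is the \emph{characteristic sequence}. Two branches are topologically equivalent if and only if they have the same characteristic sequence. They are \emph{analytically equivalent} if a germ of biholomorphism $\psi$ of $(\mathbb C^2,0)$ carries one onto the other. For such a $\psi$ and an ideal $J\subseteq\mathcal O$ we write $\psi^*J=\{g\circ\psi: g\in J\}$. The following question of Popa is recorded in \cite{Zhang}.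

\begin{quote}
Let $Z$ and $Z'$ be branches with the same characteristic sequence. Are $Z$ and $Z'$ analytically equivalent if and only if $I_p(\alpha Z)=I_p(\alpha Z')$ for all $p\ge0$ and all $0<\alpha\le1$, after a possible holomorphic change of coordinates? Is it enough to consider $p=0,1$?
\end{quote}

We read the condition with the change of coordinates chosen first: there is a single $\psi$ such that $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for all rational $0<\alpha\le1$ and all $p\ge0$ (in the second question, for $p\in\{0,1\}$).

To see why one asks this, consider the curves $g=x^n+y^m+h$, where all monomials of $h$ have degree greater than $1$ for the weights $\deg x=1/n$, $\deg y=1/m$. For coprime $n,m$ they share the characteristic sequence $(n;m)$. Their ideals $I_0$ are monomial ideals that do not depend on $h$ at all, so $p=0$ sees nothing of the analytic type within this family. The ideal $I_1$, for small $\alpha$, is the sum of the Jacobian ideal $(g_x,g_y)$ and a monomial ideal (Example \ref{ex:I0I1}). The Jacobian ideal is where analytic invariants such as the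 Tjurina number come from, so one may hope that $p=0,1$ is enough. On the other hand, the monomial summand absorbs everything of high degree, and it is plausible that a perturbation $h$ of high degree hides in it. This is what happens for every bounded range of $p$, while the whole sequence of ideals remembers the equation of the curve.

\begin{theorem}\label{thm:A}
Let $Z=\{f=0\}$ be a reduced singular plane curve germ with only one tangent line, for instance a singular branch. Fix $\alpha\in\mathbb Q\cap(0,1]$ and $p_0\ge0$. If $k\in\mathcal O$ satisfies $k\,I_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)$ for all $p\ge p_0$, then $k\in(f)$.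
\end{theorem}

The function $f$ itself satisfies the hypothesis, because the Hodge filtration is increasing. So Theorem \ref{thm:A} says that $\bigcap_{p\ge p_0}\big(I_{p+1}(\alpha Z):I_p(\alpha Z)\big)=(f)$, where $I:I'=\{k: kI'\subseteq I\}$. It answers the first question with room to spare: one value of $\alpha$ and the large values of $p$ suffice.

\begin{corollary}\label{cor:B}
Let $Z,Z'$ be branches with the same characteristic sequence. If for one $\alpha\in\mathbb Q\cap(0,1]$, one $p_0$ and one $\psi$ we have $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for all $p\ge p_0$, then $Z$ and $Z'$ are analytically equivalent; if $Z$ is singular, then even $\psi(Z)=Z'$. Conversely, if $\psi(Z)=Z'$, then $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for all $p$ and $\alpha$.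
\end{corollary}

The second question has a negative answer, and so has its analogue for any bound on $p$ that is independent of the curve.

\begin{theorem}\label{thm:C}
Let $N\ge1$ and let $n<m$ be coprime with $\frac{N+2}{n}+\frac2m\le1$, for instance $n=N+4$, $m=N+5$. Put $f=x^n+y^m$ and $g=f+x^{n-2}y^{m-2}$. Both germs are irreducible with characteristic sequence $(n;m)$, and $I_p(\alpha\{f=0\})=I_p(\alpha\{g=0\})$ for all $0\le p\le N$ and all $\alpha\in\mathbb Q\cap(0,1]$, but the germs are not analytically equivalent. For $N=1$ one may take $x^5+y^6$ and $x^5+y^6+x^3y^4$.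
\end{theorem}

A bound that depends on the curve does exist.

\begin{theorem}\label{thm:D}
For each singular branch $Z$ and each $\alpha\in\mathbb Q\cap(0,1]$ there is $N=N(Z,\alpha)$ such that every branch $Z'$ with the same characteristic sequence and with $I_p(\alpha Z)=\psi^*I_p(\alpha Z')$ for $0\le p\le N$, for one $\psi$, is analytically equivalent to $Z$. By Theorem \ref{thm:C}, $N$ cannot be chosen independently of $Z$.
\end{theorem}

The two halves of the paper are independent and use different tools. Theorem \ref{thm:A} uses only soft properties of the Hodge filtration, chiefly that its high steps are obtained from one fixed step by differentiation. A count of weights reduces the statement to an identity between high derivatives of functions of one variable, which is then excluded by looking at Laurent coefficients (Section \ref{sec:recover}). Theorem \ref{thm:D} follows by a compactness argument and finite determinacy (Section \ref{sec:finite}). Theorem \ref{thm:C} needs the Hodge ideals exactly; we compute them for all curves $x^n+y^m+h$ through the $V$-filtration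 (Section \ref{sec:filtration}) and then compare them (Section \ref{sec:counter}).

\section{Properties of Hodge ideals}\label{sec:facts}

Let $\mathcal D$ be the ring of differential operators with coefficients in $\mathcal O$. For $\beta=(\beta_1,\beta_2)\in\mathbb Z_{\ge0}^2$ put $\partial^\beta=\partial_x^{\beta_1}\partial_y^{\beta_2}$ and $|\beta|=\beta_1+\beta_2$. The rule $a\,\partial_x=\partial_x\,a-a_x$ and its analogue for $y$ let us move coefficients to the right of derivatives without raising the order, so $\mathcal D=\sum_\beta\partial^\beta\mathcal O$. We write $(s)_j=s(s+1)\cdots(s+j-1)$, and $\hat{\mathcal O}=\mathbb C[[x,y]]$ with maximal ideal $\hat{\mathfrak m}$. Krull's intersection theorem is used in the form $\bigcap_l(I+\mathfrak n^l)=I$ for an ideal $I$ of a Noetherian local ring with maximal ideal $\mathfrak n$.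

\medskip\noindent\emph{Finite determinacy.} A reduced germ $f$ has an isolated singularity, so its Milnor number $\mu(f)=\dim\mathcal O/(f_x,f_y)$ is finite. Every $f_1\in\mathcal O$ with $f_1-f\in\mathfrak m^{\mu(f)+2}$ is right equivalent to $f$, that is, $f_1=f\circ\phi$ for a germ of biholomorphism $\phi$ (Mather; see \cite[Ch.~I, \S2.2]{GLS}). In particular $f$ is right equivalent to a polynomial, so results stated for algebraic varieties apply to our germs.

\medskip
The following facts are due to Musta\c{t}\u{a} and Popa \cite{MP1,MP2}. When $Z$ and $\alpha$ are fixed we write $F_p=F_pM_\alpha$ and $I_p=I_p(\alpha Z)$.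

\begin{itemize}
\item[(H1)] $F_p=I_p\,f^{-p-\alpha}$. The filtration is increasing, $\partial_xF_p+\partial_yF_p\subseteq F_{p+1}$, and it is \emph{good}: there is $q_0$ such that $F_p=\sum_{|\beta|\le p-q_0}\partial^\beta F_{q_0}$ for all $p\ge q_0$.
\item[(H2)] The ideal sheaf $I_p(\alpha Z)$ is coherent, and trivial off $Z$ and where $Z$ is smooth. Hence at the origin $I_p\supseteq\mathfrak m^M$ for some $M$ depending on $p$.
\item[(H3)] $I_p(\alpha Z)$ depends only on $Z$ and $\alpha$, and $\psi^*I_p(\alpha Z')=I_p\big(\alpha\,\psi^{-1}(Z')\big)$ for a germ of biholomorphism $\psi$.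
\end{itemize}

Two consequences of (H1) are used repeatedly. First, $q_0$ may be replaced by $q_0+1$, since $F_{q_0}$, $\partial_xF_{q_0}$ and $\partial_yF_{q_0}$ lie in $F_{q_0+1}$. Second, $kI_p\subseteq I_{p+1}$ means exactly that $\frac kfF_p\subseteq F_{p+1}$; for $k=f$ this is $F_p\subseteq F_{p+1}$, so
\begin{equation}\label{eq:fI}
f\,I_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)\qquad(p\ge0).
\end{equation}
By (H2) each colon ideal $I_{p+1}:I_p$ contains a power of $\mathfrak m$. A finite intersection of them is therefore never equal to $(f)$, and any proof of Theorem \ref{thm:A} must let $p$ tend to infinity.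

\section{Recovering the curve from its Hodge ideals}\label{sec:recover}

\subsection{The cusp}\label{sub:cusp}

The mechanism is visible for $f=x^2-y^3$, $\alpha=1$, $p_0=0$. For each $p$ some power of $y$ multiplies $I_p$ into $I_{p+1}$. Let us see why no single power $k=y^N$ does so for all $p$.

Suppose it does. Choose $M$ with $y^M\in I_0$, and $q_0\ge1$ as in (H1). Then $\partial_x^j(y^Mf^{-1})\in F_j$, and multiplying by $y^N/f$ we land in $F_{j+1}$. By goodness, for large $j$,
\[
\frac{y^N}{f}\,\partial_x^j\big(y^Mf^{-1}\big)=\sum_{|\beta|\le j}\partial^\beta\big(a_\beta f^{-q_0-1}\big),\qquad a_\beta\in\mathcal O .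
\]
Give $x$ degree $3/2$ and $y$ degree $1$, so that $f$ is homogeneous of degree $3$. The left side is homogeneous of degree $N+M-6-\frac32j$. The $\beta$-th term on the right has components only in degrees at least $-3(q_0+1)-\frac32\beta_1-\beta_2$. It can contribute only if $\frac32(j-\beta_1)-\beta_2\le C$, where $C=N+M-6+3(q_0+1)$. Since $\beta_2\le j-\beta_1$, this forces $j-\beta_1\le2C$. In words: $\partial_x$ lowers the degree faster than $\partial_y$, so in order to reach the degree of the left side with at most $j$ derivatives, all but a bounded number $c$ of them must be $\partial_x$. Keeping the relevant homogeneous components, pulling out $\partial_x^{j-c}$ and setting $y=1$, we obtain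
\begin{equation}\label{eq:cusp}
\frac1{x^2-1}\,\Big(\frac{1}{x^2-1}\Big)^{(j)}=R_j^{(j-c)}
\end{equation}
for a rational function $R_j$, with $c$ independent of $j$.

Now expand at $x=1$, with $w=x-1$. The right side is a $(j-c)$-th derivative, so its Laurent expansion contains no term $w^{-i}$ with $1\le i\le j-c$. On the left, $\frac1{x^2-1}=\frac12\big(\frac1{x-1}-\frac1{x+1}\big)$ gives
\[
\frac{(-1)^jj!}{2}\left(\frac{1}{w^{j+2}}\cdot\frac1{2+w}-\frac{1}{w\,(2+w)^{j+2}}\right).
\]
The second term has a simple pole at $w=0$. In the first, $\frac1{2+w}=\sum_{t\ge0}(-1)^t2^{-t-1}w^t$ has all coefficients nonzero, so $w^{-2}$ occurs. For $j\ge c+2$ this contradicts \eqref{eq:cusp}.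

The contradiction arises because the factor $\frac1{x^2-1}$ has an infinite Laurent expansion at $x=1$, which in turn is due to its pole at the \emph{other} root $x=-1$. The general proof has the same two steps. It needs weights with $\deg x>\deg y$ for which the leading form of $f$ has two distinct roots; an expansion that replaces $f$ by its leading form; and a substitute for the gap in the Laurent expansion when the exponents are not integers.

\subsection{Weights adapted to the curve}

\begin{lemma}\label{lem:weights}
Let $Z$ be as in Theorem \ref{thm:A}. There are coordinates, an equation $f$ of $Z$ and a rational number $\lambda>1$ such that, for the weights $\deg x=\lambda$, $\deg y=1$, the lowest homogeneous part $f_0$ of $f$ is monic in $x$ of $x$-degree $n\ge2$, has degree $d=n\lambda$, and the polynomial $\varphi(x)=f_0(x,1)$ has at least two distinct roots.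
\end{lemma}

\begin{proof}
Let $n\ge2$ be the multiplicity, and choose coordinates in which the tangent cone is $x^n$. By the Weierstrass preparation theorem we may take $f=x^n+\sum_{i=1}^na_i(y)x^{n-i}$. Since the lowest form of $f$ for the usual degree is $x^n$, we have $\operatorname{ord}a_i\ge i+1$. Take $x+a_1(y)/n$ as the new coordinate $x$. This makes $a_1=0$, and it preserves the tangent cone because $\operatorname{ord}a_1\ge2$. As $f$ is reduced and $n\ge2$, not all $a_i$ vanish. Put $\lambda=\min_i\operatorname{ord}(a_i)/i>1$. A monomial $x^{n-i}y^b$ of $f$ has $b\ge i\lambda$, hence degree at least $n\lambda$, and equality occurs for $x^n$ and for at least one monomial with $i\ge2$. So $\varphi=x^n+\sum_{i\ge2}c_ix^{n-i}$ with some $c_i\ne0$. If $\varphi=(x-\xi)^n$, the coefficient of $x^{n-1}$ gives $\xi=0$, so $\varphi=x^n$, a contradiction.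
\end{proof}

We prove Theorem \ref{thm:A} for formal power series $k$. This costs nothing and is what Theorem \ref{thm:D} needs.

\begin{proposition}\label{prop:formal}
Let $Z$, $\alpha$, $p_0$ be as in Theorem \ref{thm:A}. If $k\in\hat{\mathcal O}$ satisfies $kI_p\subseteq I_{p+1}\hat{\mathcal O}$ for all $p\ge p_0$, then $k\in f\hat{\mathcal O}$.
\end{proposition}

By (H3), neither the hypothesis nor the conclusion changes under a change of coordinates or of the equation. For the rest of this section we fix the data of Lemma \ref{lem:weights}, and we let $\nu$ be the denominator of $\lambda$, so that all degrees of polynomials lie in $\frac1\nu\mathbb Z$.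

\subsection{Expansion in homogeneous components}

For the cusp, $f$ was homogeneous and elements of $M_\alpha$ had homogeneous components. In general we expand negative powers of $f$ around $f_0$. Let $A=\mathbb C[x,y,f_0^{-1}]$, graded by $\frac1\nu\mathbb Z$, and let $\hat A$ be the ring of formal sums $\sum_{\eta\ge\eta_0}a_\eta$ with $a_\eta\in A$ homogeneous of degree $\eta$. It contains $\hat{\mathcal O}$, since there are finitely many monomials of each degree. Write $f=f_0+f_+=f_0(1+z)$. All components of $z=f_+/f_0$ have degree at least $1/\nu$, so the binomial series $(1+z)^{s}$ makes sense in $\hat A$ for every $s$, and $f$ is invertible in $\hat A$. Consider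
\[
\hat{\mathcal O}[1/f]f^{-\alpha}\longrightarrow\hat A\,f_0^{-\alpha},\qquad af^{-\alpha}\longmapsto a\,(1+z)^{-\alpha}f_0^{-\alpha}.
\]
This map is $\hat{\mathcal O}$-linear. It commutes with $\partial\in\{\partial_x,\partial_y\}$, because the logarithmic derivatives agree: $\partial z/(1+z)+\partial f_0/f_0=\partial f/f$. Giving $f_0^{-\alpha}$ the degree $-\alpha d$, we may speak of the homogeneous component $(\omega)_\eta$ of degree $\eta$ of (the image of) an element $\omega$. The operators $\partial_x$ and $\partial_y$ are homogeneous of degrees $-\lambda$ and $-1$.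

Let $a\in\hat{\mathcal O}$ and $b\in\alpha+\mathbb Z_{\ge0}$. Then $af^{-b}$ maps to $a\sum_{r\ge0}\binom{-b}{r}f_+^rf_0^{-b-r}$, and the $r$-th summand has components only in degrees at least $r(d+\frac1\nu)-(b+r)d=-bd+\frac r\nu$. Therefore
\begin{equation}\label{eq:poles}
(af^{-b})_{-bd+\eta}=0\ \ (\eta<0),\qquad (af^{-b})_{-bd+\eta}\in\mathbb C[x,y]\,f_0^{-b-\lfloor\nu\eta\rfloor}\ \ (\eta\ge0).
\end{equation}
The expansion creates poles of unbounded order along $f_0$, but \eqref{eq:poles} says that the order stays bounded in a bounded range of degrees above the lowest one.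

\subsection{Reduction to one variable}

\begin{lemma}\label{lem:reduction}
Let $k\ne0$ be as in Proposition \ref{prop:formal}, with lowest homogeneous part $k_0$. Put $\kappa=k_0(x,1)/\varphi(x)$ and $a=p_0+\alpha$. There are integers $c,s,r_0\ge0$ such that for every large $j$ there is $P_j\in\mathbb C[x]$ of degree at most $r_0$ with
\begin{equation}\label{eq:onevar}
\kappa\cdot\big(\varphi^{-a}\big)^{(j)}=\big(P_j\,\varphi^{-a-s}\big)^{(j-c)}\qquad\text{in }\mathbb C[x,\varphi^{-1}]\varphi^{-a}.
\end{equation}
\end{lemma}

\begin{proof}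
By (H2) choose $M$ with $y^M\in I_{p_0}$. Then $y^Mf^{-a}\in F_{p_0}$ and $\partial_x^j(y^Mf^{-a})\in F_{p_0+j}$. The hypothesis says $\frac kfF_p\subseteq\hat{\mathcal O}F_{p+1}$ for $p\ge p_0$. Take $q_0\ge p_0+1$ in (H1) and put $b=q_0+\alpha$. For $j\ge q_0-p_0-1$ we have $F_{p_0+j+1}\subseteq\sum_{|\beta|\le j}\partial^\beta(\mathcal Of^{-b})$. Moving coefficients from $\hat{\mathcal O}$ to the right of the derivatives, we get
\begin{equation}\label{eq:twovar}
\frac kf\,\partial_x^j\big(y^Mf^{-a}\big)=\sum_{|\beta|\le j}\partial^\beta\big(a_\beta f^{-b}\big),\qquad a_\beta\in\hat{\mathcal O},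
\end{equation}
where the $a_\beta$ depend on $j$ and are otherwise unknown.

Let $\theta=\deg k_0$ and take the components of degree $\Delta_j=\theta-d+M-ad-j\lambda$. On the left this is the product of the lowest components, $\frac{k_0}{f_0}\partial_x^j(y^Mf_0^{-a})$. On the right it is $\sum_\beta\partial^\beta\omega_\beta$, where $\omega_\beta$ is the component of $a_\beta f^{-b}$ of degree $\Delta_j+\beta_1\lambda+\beta_2$. Write this degree as $-bd+\eta_\beta$. Then
\[
\eta_\beta=C-\big[(j-\beta_1)\lambda-\beta_2\big],\qquad C=\theta+M+(q_0-p_0-1)d\ \ge0,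
\]
and $C$ does not depend on $j$. Since $\beta_2\le j-\beta_1$, we have $\eta_\beta\le C-(j-\beta_1)(\lambda-1)$. By \eqref{eq:poles}, $\omega_\beta=0$ unless $\eta_\beta\ge0$. As $\lambda>1$, only indices with
\[
\beta_2\le j-\beta_1\le c:=\lfloor C/(\lambda-1)\rfloor
\]
occur. For these $\eta_\beta\le C$, so $\omega_\beta\in\mathbb C[x,y]f_0^{-b-R}$ with $R=\lfloor\nu C\rfloor$.

For $j\ge c$ write $\partial^\beta=\partial_x^{j-c}\cdot\partial_x^{\beta_1-j+c}\partial_y^{\beta_2}$. The second factor has order $c-(j-\beta_1)+\beta_2\le c$, so it maps $\omega_\beta$ into $\mathbb C[x,y]f_0^{-b-R-c}$. Put $s=q_0-p_0+R+c$, so that $b+R+c=a+s$. Summing over $\beta$,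
\[
\frac{k_0}{f_0}\,\partial_x^j\big(y^Mf_0^{-a}\big)=\partial_x^{j-c}\big(B_j\,f_0^{-a-s}\big),
\]
where $B_j$ is zero or a homogeneous polynomial of degree
\[
\Delta_j+(j-c)\lambda+(a+s)d=\theta+M-c\lambda+(s-1)d .
\]
This degree does not depend on $j$, so the $x$-degree of $B_j$ is at most some $r_0\ge0$ independent of $j$. Setting $y=1$ commutes with $\partial_x$ and gives \eqref{eq:onevar} with $P_j=B_j(x,1)$.
\end{proof}

\subsection{The one-variable lemma}

At a root of $\varphi$ of multiplicity $e$, the function $\varphi^{-a}$ has an expansion in powers $w^{r-ea}$. If $ea$ is an integer, a high derivative has a gap in its expansion, as for the cusp. If $ea$ is not an integer, there is no gap: every such series can be integrated term by term any number of times, and \eqref{eq:onevar} has no local obstruction for a single $j$. The obstruction then lies in the growth as $j\to\infty$, and this is where the bound on $\deg P_j$ enters.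

\begin{lemma}\label{lem:onevar}
Let $\varphi\in\mathbb C[x]$ be nonconstant, $a>0$ rational, and $\kappa$ a rational function with $\varphi\kappa\in\mathbb C[x]$. Suppose there are integers $c,s,r_0\ge0$ such that \eqref{eq:onevar} holds for all large $j$, with $\deg P_j\le r_0$. Then for every root $\xi$ of $\varphi$, the function $\kappa$ is a Laurent polynomial in $x-\xi$. If $\varphi$ has two distinct roots, $\kappa$ is a polynomial.
\end{lemma}

\begin{proof}
Let $\xi$ have multiplicity $e$, put $w=x-\xi$ and $\varphi=w^e\chi$ with $\chi(\xi)\ne0$. Let $\sigma=ea>0$ and $S=es$. Choose a branch of $\chi^{-a}$ at $w=0$ and expand: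
\[
\varphi^{-a}=\sum_{r\ge0}u_rw^{r-\sigma}\ \ (u_0\ne0),\qquad \kappa=\sum_{t\ge-e}\kappa_tw^t,\qquad P_j\varphi^{-a-s}=\sum_{r\ge0}v_{j,r}w^{r-\sigma-S}.
\]
We must show that $\kappa_l=0$ for all large $l$. Use $(w^{-z})^{(j)}=(-1)^j(z)_j\,w^{-z-j}$ and compare the coefficients of $w^{l-\sigma-j}$ in \eqref{eq:onevar}. On the left, the pairs $(r,t)$ with $r+t=l$ contribute; on the right, only $r=l+S-c$ does, and for it $\sigma+S-r=\sigma+c-l$. So for every $l\in\mathbb Z$,
\begin{equation}\label{eq:coeff}
\sum_{r=0}^{l+e}\kappa_{l-r}\,u_r\,(\sigma-r)_j=(-1)^c\,v_{j,\,l+S-c}\,(\sigma+c-l)_{j-c},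
\end{equation}
where $v_{j,r}=0$ for $r<0$ and empty sums are zero.

\emph{Case $\sigma\in\mathbb Z$.} Fix $l\ge\sigma+c$ and let $j>l+e+c$. The factors of $(\sigma+c-l)_{j-c}$ are the integers from $\sigma+c-l\le0$ to $\sigma-l+j-1\ge0$, so the right side of \eqref{eq:coeff} vanishes. For $\sigma\le r\le l+e$ the factors of $(\sigma-r)_j$ are the integers from $\sigma-r\le0$ to $\sigma-r+j-1\ge0$, so these terms vanish too. What remains is $\sum_{0\le r<\sigma}\kappa_{l-r}u_r(\sigma-r)_j=0$. For $1\le r<\sigma$,
\[
\frac{(\sigma-r)_j}{(\sigma)_j}=\prod_{i=1}^{r}\frac{\sigma-i}{\sigma-i+j}\longrightarrow0\qquad(j\to\infty).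
\]
Dividing by $(\sigma)_j$ and letting $j\to\infty$ gives $\kappa_lu_0=0$.

\emph{Case $\sigma\notin\mathbb Z$.} Now no factor vanishes, and $(z)_j=\Gamma(z+j)/\Gamma(z)$ for $z\in\sigma+\mathbb Z$. Solving \eqref{eq:coeff} for $v$,
\[
v_{j,\,l+S-c}=(-1)^c\,\Gamma(\sigma+c-l)\sum_{r=0}^{l+e}\frac{\kappa_{l-r}u_r}{\Gamma(\sigma-r)}\cdot\frac{\Gamma(\sigma-r+j)}{\Gamma(\sigma-l+j)} .
\]
The last quotient is a product of $|l-r|$ factors of the form $j+\text{const}$, or the reciprocal of such a product, so it is asymptotic to $j^{\,l-r}$. The term $r=0$ dominates: for fixed $l\ge-e$,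
\begin{equation}\label{eq:growth}
v_{j,\,l+S-c}=j^{\,l}\big(\epsilon_l\kappa_l+o(1)\big),\qquad \epsilon_l=(-1)^cu_0\,\Gamma(\sigma+c-l)/\Gamma(\sigma)\ne0,
\end{equation}
while $v_{j,\,l+S-c}=0$ for $l<-e$. In particular $v_{j,0},\dots,v_{j,r_0}$, which correspond to $l\le r_0+c-S$, are $O(j^{\,r_0+c-S})$. Since $P_j=\chi^{a+s}\sum_rv_{j,r}w^r$ has degree at most $r_0$ in $w$, its coefficients are linear combinations of $v_{j,0},\dots,v_{j,r_0}$ with coefficients independent of $j$. Conversely $\sum_rv_{j,r}w^r=\chi^{-a-s}P_j$, so each $v_{j,r}$ is a combination of the coefficients of $P_j$, again with coefficients independent of $j$. Hence $v_{j,r}=O(j^{\,r_0+c-S})$ for every fixed $r$. Comparing with \eqref{eq:growth}, we get $\kappa_l=0$ whenever $l>r_0+c-S$ and $l\ge-e$.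

In both cases the Laurent expansion of $\kappa$ at $\xi$ is finite, so $\kappa$ is a Laurent polynomial in $x-\xi$ and has no pole in $\mathbb C\setminus\{\xi\}$. If this holds for two distinct roots, $\kappa$ has no pole in $\mathbb C$.
\end{proof}

\subsection{Proofs of Proposition \ref{prop:formal}, Theorem \ref{thm:A} and Corollary \ref{cor:B}}

\begin{proof}[Proof of Proposition \ref{prop:formal}]
The set $\hat K$ of all $k$ satisfying the hypothesis is an ideal of $\hat{\mathcal O}$, and $f\in\hat K$ by \eqref{eq:fI}. Let $0\ne k\in\hat K$ have lowest part $k_0$. By Lemmas \ref{lem:weights}, \ref{lem:reduction} and \ref{lem:onevar}, $\varphi$ divides $k_0(x,1)$. Divide by $f_0$, which is monic in $x$: $k_0=Qf_0+T$ with $\deg_xT<n$, where $Q$ and $T$ are homogeneous by the uniqueness of division. Then $\varphi$ divides $T(x,1)$, so $T(x,1)=0$. Distinct monomials of the same degree have distinct exponents of $x$, so no cancellation occurs on setting $y=1$, and $T=0$.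

Thus $k-Qf\in\hat K$ is zero or has lowest degree at least $\deg k_0+\frac1\nu$. Repeating the step, we obtain homogeneous polynomials $Q_1,Q_2,\dots$ of strictly increasing degrees (finitely many if the process reaches zero) such that the lowest degree of $k-(Q_1+\dots+Q_r)f$ tends to infinity. The sum $\sum_iQ_i$ converges in $\hat{\mathcal O}$, and $k=\big(\sum_iQ_i\big)f$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
By Proposition \ref{prop:formal}, $k=qf$ with $q\in\hat{\mathcal O}$. If $q_l$ is the Taylor polynomial of $q$ of order $l-1$, then $k-q_lf\in\hat{\mathfrak m}^l\cap\mathcal O=\mathfrak m^l$. So $k\in(f)+\mathfrak m^l$ for all $l$, and $k\in(f)$ by Krull's theorem.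
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:B}]
The converse statement is (H3). For the direct one, if $Z$ is smooth then so is $Z'$, since the multiplicity is the first entry of the characteristic sequence, and two smooth germs are equivalent. Let $Z=\{f=0\}$ be singular, let $f'$ be an equation of $Z'$ and put $g=f'\circ\psi$. By (H3), $I_p(\alpha Z)=I_p(\alpha\{g=0\})$ for $p\ge p_0$. By \eqref{eq:fI} applied to $g$, we get $gI_p(\alpha Z)\subseteq I_{p+1}(\alpha Z)$ for $p\ge p_0$, and Theorem \ref{thm:A} gives $g\in(f)$. As $g$ is irreducible and $f$ is not a unit, $(g)=(f)$. This means $\psi^{-1}(Z')=Z$.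
\end{proof}

\begin{remark}\label{rem:hyp}
Both hypotheses of Theorem \ref{thm:A} are needed. That $Z$ is singular gives the two roots of $\varphi$. For $f=x$ all $I_p$ are trivial by (H2), every $k$ satisfies the hypothesis, and correspondingly $\varphi=x$ has one root. That $Z$ has one tangent line gives $\lambda>1$, which bounds $j-\beta_1$ in Lemma \ref{lem:reduction}. For a node the conclusion fails; see Example \ref{ex:node}.
\end{remark}

\section{Finitely many ideals suffice for a given branch}\label{sec:finite}

By Theorem \ref{thm:A}, the ideals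
\[
K_N=\{k\in\mathcal O:\ kI_p\subseteq I_{p+1}\ \text{for }0\le p<N\}
\]
decrease to $(f)$. None of them equals $(f)$, but by finite determinacy it is enough that they approach $(f)$ in the $\mathfrak m$-adic sense. To pass from the intersection to such an approximation we take a limit of power series, which is why Proposition \ref{prop:formal} was proved over $\hat{\mathcal O}$.

\begin{lemma}\label{lem:approx}
Let $Z$ be as in Theorem \ref{thm:A}. For every $M$ there is $N$ with $K_N\subseteq(f)+\mathfrak m^M$.
\end{lemma}

\begin{proof}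
Let $\hat K_N=K_N\hat{\mathcal O}$. Since $\hat{\mathcal O}$ is flat over $\mathcal O$, extension of ideals commutes with colons of finitely generated ideals and with finite intersections, so $\hat K_N=\{k\in\hat{\mathcal O}: kI_p\subseteq I_{p+1}\hat{\mathcal O},\ 0\le p<N\}$. Proposition \ref{prop:formal} with $p_0=0$ gives $\bigcap_N\hat K_N=f\hat{\mathcal O}$.

For each $l$, the images of $\hat K_N$ in the finite-dimensional space $\hat{\mathcal O}/\hat{\mathfrak m}^l$ decrease with $N$, so they stabilize at a subspace $E_l$. If $N$ is so large that $\hat K_N$ has images $E_{l+1}$ and $E_l$, we see that $E_{l+1}\to E_l$ is surjective. Suppose the lemma fails for $M$. Since $\mathcal O/\mathfrak m^M=\hat{\mathcal O}/\hat{\mathfrak m}^M$, for every $N$ the image of $\hat K_N$ in this space is not contained in the image of $f\hat{\mathcal O}$. So there is $e_M\in E_M$ outside the image of $f\hat{\mathcal O}$. Lift it successively to $e_{M+1}\in E_{M+1}$, $e_{M+2}\in E_{M+2}$, and so on. These compatible classes define $k\in\hat{\mathcal O}$ with $k\in\hat K_N+\hat{\mathfrak m}^l$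 for all $N$ and all $l\ge M$. By Krull's theorem $k\in\hat K_N$ for all $N$, so $k\in f\hat{\mathcal O}$, against the choice of $e_M$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:D}]
Let $n$ be the multiplicity of $Z=\{f=0\}$, put $M=\max(\mu(f)+2,\,n+1)$, and take $N$ from Lemma \ref{lem:approx}. Let $Z'=\{f'=0\}$ and $\psi$ be as in the statement, and $g=f'\circ\psi$. By (H3) and \eqref{eq:fI} for $g$, we have $g\in K_N$, so $g=qf+r$ with $r\in\mathfrak m^M$. The germ $g$ has multiplicity $n$, because $Z'$ has the same characteristic sequence as $Z$. If $q$ were in $\mathfrak m$, then $qf+r$ would lie in $\mathfrak m^{n+1}$; so $q$ is a unit. Now $q^{-1}g-f\in\mathfrak m^{\mu(f)+2}$, and by finite determinacy $q^{-1}g$ is right equivalent to $f$. Hence $\psi^{-1}(Z')=\{g=0\}$, and with it $Z'$, is analytically equivalent to $Z$. The last sentence of the theorem follows from Theorem \ref{thm:C}, which provides, for every $N$, a pair of inequivalent branches whose ideals agree up to $p=N$ for every $\alpha$.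
\end{proof}

\section{The Hodge filtration of $x^n+y^m+h$}\label{sec:filtration}

Throughout this section $2\le n\le m$, $w_x=\frac1n\ge w_y=\frac1m$ and $L=nm$. For a monomial put
\[
\deg x^ay^b=aw_x+bw_y,\qquad \rho(x^ay^b)=(a+1)w_x+(b+1)w_y ;
\]
thus $\rho(u)$ is the degree of the form $u\,dx\wedge dy$. Both take values in $\frac1L\mathbb Z$. Let $\mathcal O^{\ge c}$ be the ideal of series all of whose monomials have $\rho\ge c$. It is generated by finitely many monomials and contains a power of $\mathfrak m$; moreover $\partial_x\mathcal O^{\ge c}\subseteq\mathcal O^{\ge c-w_x}$, $\partial_y\mathcal O^{\ge c}\subseteq\mathcal O^{\ge c-w_y}$, and $\mathcal O^{\ge w_x+w_y}=\mathcal O$. Let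
\[
g=x^n+y^m+h,\qquad J=(g_x,g_y),
\]
where all monomials of $h\in\mathcal O$ have degree greater than $1$, hence at least $1+\frac1L$. The goal is the following formula.

\begin{proposition}\label{prop:hodge}
For rational $0<\alpha\le1$ and $p\ge0$,
\[
F_p\big(\mathcal O[1/g]g^{-\alpha}\big)=\sum_{|\beta|+i\le p}\partial^\beta\big(\mathcal O^{\ge\alpha+i}\,g^{-\alpha-i}\big).
\]
\end{proposition}

The generators are the fractions $ug^{-\alpha-i}$ such that the form $ug^{-\alpha-i}dx\wedge dy$ has degree at least zero, placed in step $i$. The ideals $\mathcal O^{\ge c}$ do not depend on $h$, and this is what makes the comparison in Theorem \ref{thm:C} possible.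

\subsection{Division by the Jacobian ideal}

Call $x^ay^b$ \emph{basic} if $a\le n-2$ and $b\le m-2$. There are $(n-1)(m-1)$ basic monomials, and they have $\rho\le2-w_x-w_y<2$. For $h=0$ they form a basis of $\mathcal O/J$. We need this for all $h$, with control of $\rho$ in the division.

\begin{lemma}\label{lem:division}
\begin{itemize}
\item[(a)] $J$ contains a power of $\mathfrak m$ and $\dim\mathcal O/J\le(n-1)(m-1)$. Every $v\in\mathcal O^{\ge c}$ can be written $v=Ag_x+Bg_y+R$ with $A\in\mathcal O^{\ge c-1+w_x}$, $B\in\mathcal O^{\ge c-1+w_y}$ and $R$ a linear combination of basic monomials with $\rho\ge c$.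
\item[(b)] A linear combination of basic monomials that lies in $J$ is zero.
\item[(c)] If $v\in\mathcal O^{\ge c}\cap J$, or if $v\in\mathcal O^{\ge c}$ and $c\ge2$, then $R=0$ in \emph{(a)}.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $v'\in\mathcal O^{\ge c'}$. Sorting its monomials, write $v'=R'+x^{n-1}A'+y^{m-1}B'$ with $R'$ a combination of basic monomials. As $\deg x^{n-1}=1-w_x$ and $\deg y^{m-1}=1-w_y$, we have $A'\in\mathcal O^{\ge c'-1+w_x}$ and $B'\in\mathcal O^{\ge c'-1+w_y}$. From $g_x=nx^{n-1}+h_x$ and $g_y=my^{m-1}+h_y$,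
\[
v'=R'+\tfrac1nA'g_x+\tfrac1mB'g_y-\big(\tfrac1nA'h_x+\tfrac1mB'h_y\big).
\]
The monomials of $h_x$ and $h_y$ have degrees at least $1+\frac1L-w_x$ and $1+\frac1L-w_y$, so the bracket lies in $\mathcal O^{\ge c'+1/L}$. Start with $v'=v$ and apply the step repeatedly to the remainder. After $T$ steps $v=R+Ag_x+Bg_y+v''$ with $R,A,B$ as required and $v''\in\mathcal O^{\ge c+T/L}$.

For each $k$ we have $\mathcal O^{\ge C}\subseteq\mathfrak m^k$ for large $C$, so basic monomials span $\mathcal O/(J+\mathfrak m^k)$. The dimensions of these spaces are nondecreasing in $k$ and bounded by $(n-1)(m-1)$, so $J+\mathfrak m^k=J+\mathfrak m^{k+1}$ for some $k$. Nakayama's lemma applied to $(J+\mathfrak m^k)/J$ gives $\mathfrak m^k\subseteq J$, and the first sentence of (a) follows. Now $\mathcal O^{\ge c-1+w_x}\cdot J$ contains a power of $\mathfrak m$, hence contains $v''$ if $T$ is large. So $v''=A''g_x+B''g_y$ with $A'',B''\in\mathcal O^{\ge c-1+w_x}\subseteq\mathcal O^{\ge c-1+w_y}$, and we add $A''$ to $A$ and $B''$ to $B$.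

(b) Let $0\ne R=Ag_x+Bg_y$ be a combination of basic monomials, with lowest part $R_0$ of degree $d_0$. Let $\operatorname{ord}$ denote the lowest degree, put $e=\min(\operatorname{ord}A+1-w_x,\ \operatorname{ord}B+1-w_y)$, which is finite since $R\ne0$, and let $A_0,B_0$ be the components of $A,B$ of degrees $e-1+w_x$ and $e-1+w_y$. Then $R$ has no component below degree $e$, so $e\le d_0$, and its component of degree $e$ is $nx^{n-1}A_0+my^{m-1}B_0$. If $e<d_0$, this component vanishes, so $(A_0,B_0)=H\cdot(my^{m-1},-nx^{n-1})$ with $H$ homogeneous. Replace $(A,B)$ by $(A-Hg_y,\,B+Hg_x)$. This does not change $Ag_x+Bg_y$; it cancels $A_0$ and $B_0$, and the new terms $Hh_y$, $Hh_x$ have higher degree than $A_0$, $B_0$. So $e$ grows by at least $\frac1L$. After finitely many steps $e=d_0$, and then $R_0\in(x^{n-1},y^{m-1})$, which is impossible for a nonzero combination of basic monomials.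

(c) If $v\in J$ then $R\in J$, and (b) applies. If $c\ge2$, no basic monomial has $\rho\ge c$.
\end{proof}

By (a), $g$ has an isolated singularity, so $\{g=0\}$ is reduced. Also, two elements of the two-dimensional regular local ring $\mathcal O$ whose ideal contains a power of $\mathfrak m$ form a regular sequence in either order. In particular $g_x$ is a nonzerodivisor modulo $g_y$. The next lemma describes all relations among the products $g_x^{\beta_1}g_y^{\beta_2}$ of a given order.

\begin{lemma}\label{lem:syzygy}
Let $P\in\mathcal O[X,Y]$ be homogeneous of degree $q$ in $X,Y$.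
\begin{itemize}
\item[(a)] If $P(g_x,g_y)=0$, then $P$ is divisible by $g_yX-g_xY$.
\item[(b)] If $P(g_x,g_y)\in J^{q+1}$, then all coefficients of $P$ lie in $J$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Induction on $q$; for $q=0$ we have $P=0$. Let $a$ be the coefficient of $X^q$. Then $ag_x^q\in(g_y)$, so $a=cg_y$ with $c\in\mathcal O$. The form $P-cX^{q-1}(g_yX-g_xY)$ has no term $X^q$, so it equals $YP'$, and $P'(g_x,g_y)=0$ because $\mathcal O$ is a domain.

(b) An element of $J^{q+1}$ is $P_1(g_x,g_y)$ for a form $P_1$ of degree $q$ with coefficients in $J$. By (a), $P-P_1$ is divisible by $g_yX-g_xY$, so it has coefficients in $J$.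
\end{proof}

\subsection{The $V$-filtration}

For a reduced germ $g$ let $B_g=\bigoplus_{j\ge0}\mathcal O\,\partial_t^j\delta$. One thinks of $\delta$ as the delta function $\delta(t-g)$ of the graph of $g$, and this dictates the actions: $\partial_t(v\,\partial_t^j\delta)=v\,\partial_t^{j+1}\delta$,
\[
t(v\,\partial_t^j\delta)=gv\,\partial_t^j\delta-jv\,\partial_t^{j-1}\delta,\qquad \partial_x(v\,\partial_t^j\delta)=v_x\,\partial_t^j\delta-g_xv\,\partial_t^{j+1}\delta,
\]
and the same formula with $y$ in place of $x$. The operators $t$ and $\partial_t$ commute with $\mathcal D$ and satisfy $\partial_tt-t\partial_t=1$.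

The \emph{Kashiwara--Malgrange filtration} is an exhaustive decreasing filtration $(V^\gamma)_{\gamma\in\mathbb Q}$ of $B_g$ by finitely generated $\mathcal D[t,\partial_tt]$-submodules. It is discrete and left-continuous: for some integer $\ell\ge1$ it is constant on each interval $(\frac{i-1}\ell,\frac i\ell]$. With $V^{>\gamma}=\bigcup_{\gamma'>\gamma}V^{\gamma'}$ and $\operatorname{gr}_V^\gamma=V^\gamma/V^{>\gamma}$, it satisfies
\begin{itemize}
\item[(V1)] $tV^\gamma\subseteq V^{\gamma+1}$, with equality for $\gamma>0$;
\item[(V2)] $\partial_tV^\gamma\subseteq V^{\gamma-1}$;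
\item[(V3)] $\partial_tt-\gamma$ is nilpotent on $\operatorname{gr}_V^\gamma$.
\end{itemize}
It computes the Hodge ideals:
\begin{itemize}
\item[(H4)] \cite[Theorem A$'$]{MP2} With $Q_j(\alpha)=\prod_{i=0}^{j-1}(\alpha+i)$,
\[
I_p(\alpha\{g=0\})=\Big\{\sum_{j=0}^pQ_j(\alpha)\,g^{p-j}v_j\ :\ \sum_{j=0}^pv_j\,\partial_t^j\delta\in V^\alpha\Big\}.
\]
\end{itemize}
For a polynomial $g$, the filtration on the stalk $B_g$ is obtained from the algebraic one by the flat extension of scalars to $\mathcal O$, which preserves the listed properties and (H4); a general $g$ is carried to a polynomial by a change of coordinates. To identify $V$ with an explicit candidate we use that the listed properties characterize it.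

\begin{lemma}\label{lem:unique}
Two filtrations $U$ and $V$ of $B_g$ with the properties listed above coincide.
\end{lemma}

\begin{proof}
Take a common $\ell$ and fix $\gamma$. As $U^1$ is finitely generated and $V$ is an exhaustive filtration by submodules, $U^1\subseteq V^{c_1}$ for some $c_1$. Choose an integer $k\ge0$ with $1+k>\gamma$ and $c_1+k\ge\gamma$. By (V1), $U^{1+k}=t^kU^1\subseteq V^{c_1+k}\subseteq V^\gamma$. Only finitely many $\operatorname{gr}_U^{\gamma'}$ with $\gamma\le\gamma'<1+k$ are nonzero, so (V3) for $U$ gives a polynomial $b$ with all roots in $[\gamma,1+k)$ and $b(\partial_tt)U^\gamma\subseteq U^{1+k}\subseteq V^\gamma$. As before, $U^\gamma\subseteq V^c$ for some $c\in\frac1\ell\mathbb Z$. Suppose $c<\gamma$. Then $V^\gamma\subseteq V^{>c}$, so $b(\partial_tt)$ kills the image of $U^\gamma$ in $\operatorname{gr}_V^c$. But $\partial_tt-c$ is nilpotent there and $b(c)\ne0$, so $b(\partial_tt)$ is invertible on $\operatorname{gr}_V^c$. Hence the image is zero and $U^\gamma\subseteq V^{>c}=V^{c+1/\ell}$. After finitely many steps $c\ge\gamma$, so $U^\gamma\subseteq V^\gamma$.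 The reverse inclusion follows by symmetry.
\end{proof}

Return to $g=x^n+y^m+h$. The candidate comes from weights: give $t$ the weight $1$ of $g$, so that $\partial_t$ has weight $-1$, and give a monomial element $u\,\partial_t^i\delta$ the \emph{level} $\rho(u)-i$. For $\gamma\in\mathbb Q$ let
\[
G^\gamma=\sum_{i\ge0}\mathcal D\cdot\big(\mathcal O^{\ge\gamma+i}\,\partial_t^i\delta\big)
\]
be the $\mathcal D$-submodule generated by the monomial elements of level at least $\gamma$. One identity is used twice below. If $i\ge1$ and $u=Ag_x+Bg_y$, the formulas for $\partial_x$ and $\partial_y$ give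
\begin{equation}\label{eq:lower}
u\,\partial_t^i\delta=-\partial_x(A\,\partial_t^{i-1}\delta)-\partial_y(B\,\partial_t^{i-1}\delta)+(A_x+B_y)\,\partial_t^{i-1}\delta .
\end{equation}
It trades one $\partial_t$ for one derivative in $x$ or $y$. If $u\in\mathcal O^{\ge\gamma+i}$ and Lemma \ref{lem:division}(c) applies to $u$, then $A$, $B$, $A_x$, $B_y$ can be chosen in $\mathcal O^{\ge\gamma+i-1}$, so that no level is lost.

\begin{lemma}\label{lem:G}
The filtration $G$ is decreasing, exhaustive and constant on the intervals $(\frac{i-1}L,\frac iL]$. Each $G^\gamma$ is finitely generated over $\mathcal D$, and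
\[
tG^\gamma\subseteq G^{\gamma+1},\qquad\partial_tG^\gamma\subseteq G^{\gamma-1},\qquad(\partial_tt-\gamma)G^\gamma\subseteq G^{>\gamma}.
\]
\end{lemma}

\begin{proof}
The ideals $\mathcal O^{\ge c}$ decrease with $c$ and are constant on the intervals in question, because $\rho$ takes values in $\frac1L\mathbb Z$. Since $\mathcal O=\mathcal O^{\ge w_x+w_y}$, we have $\mathcal O\,\partial_t^j\delta\subseteq G^{w_x+w_y-j}$, so $G$ is exhaustive. If $i\ge1$ and $\gamma+i\ge2$, then Lemma \ref{lem:division}(c) and \eqref{eq:lower} show that the $i$-th summand of $G^\gamma$ is contained in the $(i-1)$-st. So finitely many summands suffice, and each is finitely generated.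

As $t$ and $\partial_t$ are $\mathcal D$-linear, the three inclusions may be tested on $\omega=u\,\partial_t^i\delta$ with $u$ a monomial and $\rho(u)-i\ge\gamma$. In $t\omega=gu\,\partial_t^i\delta-iu\,\partial_t^{i-1}\delta$ we have $gu\in\mathcal O^{\ge(\gamma+1)+i}$ and $u\in\mathcal O^{\ge(\gamma+1)+(i-1)}$. In $\partial_t\omega=u\,\partial_t^{i+1}\delta$ we have $u\in\mathcal O^{\ge(\gamma-1)+(i+1)}$.

For the third inclusion let $E=w_xx\partial_x+w_yy\partial_y$ be the Euler field, which multiplies a monomial by its degree. Then $E(g)=g+\tilde h$, where $\tilde h=E(h)-h$ has only monomials of degree greater than $1$. We compute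
\[
\partial_tt\,\omega=gu\,\partial_t^{i+1}\delta-i\omega,\qquad \partial_x(w_xx\,\omega)+\partial_y(w_yy\,\omega)=\rho(u)\,\omega-E(g)u\,\partial_t^{i+1}\delta .
\]
Eliminating $gu\,\partial_t^{i+1}\delta$,
\[
(\partial_tt-\gamma)\,\omega=(\rho(u)-i-\gamma)\,\omega-\partial_x(w_xx\,\omega)-\partial_y(w_yy\,\omega)-u\tilde h\,\partial_t^{i+1}\delta .
\]
The first term is zero or has level greater than $\gamma$. All monomials of $x\omega$, $y\omega$ and $u\tilde h\,\partial_t^{i+1}\delta$ have level at least $\rho(u)-i+\frac1L$. So the right side lies in $G^{>\gamma}$.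
\end{proof}

The only property that $G$ lacks is the equality in (V1), and it does fail. For every $\gamma$ we have $x^k\delta\in G^{\gamma+1}$ for large $k$, but $x^k\delta\notin tB_g$: the top coefficient of $t\big(\sum_{j\le q}v_j\partial_t^j\delta\big)$ is $gv_q$, so we would need $x^k=gv_0$, while $g$ is neither a unit nor divisible by $x$. The remedy is to keep $G$ up to $\gamma=1$ and to impose the equality beyond.

\begin{lemma}\label{lem:V}
$V^\gamma=G^\gamma$ for all $\gamma\le1$.
\end{lemma}

\begin{proof}
Put $U^\gamma=G^\gamma$ for $\gamma\le1$, and $U^{\gamma+k}=t^kG^\gamma$ for $0<\gamma\le1$ and integers $k\ge1$. By Lemma \ref{lem:unique} it suffices to check that $U$ has the listed properties. By Lemma \ref{lem:G}, $U$ is exhaustive and constant on the intervals $(\frac{i-1}L,\frac iL]$, and each $U^\gamma$ is a finitely generated $\mathcal D$-module.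

\emph{Decreasing.} This holds on $(-\infty,1]$ and on each $(k,k+1]$. For $0<\gamma\le1$ and $k\ge1$ we have $tG^\gamma\subseteq G^{\gamma+1}\subseteq G^1$, so $U^{\gamma+k}\subseteq t^{k-1}G^1=U^k$.

\emph{(V1).} For $\gamma>0$ equality holds by definition. For $\gamma\le0$, $tG^\gamma\subseteq G^{\gamma+1}=U^{\gamma+1}$. In particular every $U^\gamma$ is stable under $t$.

\emph{Stability under $\partial_tt$, and (V2).} We have $\partial_ttG^\gamma\subseteq\partial_tG^{\gamma+1}\subseteq G^\gamma$. The relation $\partial_tt\cdot t^k=t^k(\partial_tt+k)$ extends the stability to $t^kG^\gamma$. For $\gamma\le1$, (V2) is part of Lemma \ref{lem:G}; for $\gamma>1$, $\partial_tU^\gamma=\partial_ttU^{\gamma-1}\subseteq U^{\gamma-1}$.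

\emph{(V3).} For $\gamma<1$ we have $U^{>\gamma}=G^{>\gamma}$, and Lemma \ref{lem:G} applies. For $\gamma=1$ the submodule $U^{>1}=tG^{>0}$ is smaller than $G^{>1}$, and a second application of the operator is needed:
\[
(\partial_tt-1)^2G^1\subseteq(\partial_tt-1)G^{>1}=t\partial_tG^{>1}\subseteq tG^{>0}=U^{>1}.
\]
For $\gamma=\gamma_0+k$ with $0<\gamma_0\le1$ and $k\ge1$, use $(\partial_tt-\gamma)t^k=t^k(\partial_tt-\gamma_0)$ and $t^kU^{>\gamma_0}=U^{>\gamma}$, the latter by (V1).
\end{proof}

\subsection{Proof of Proposition \ref{prop:hodge}}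

Let $F_pB_g=\bigoplus_{j\le p}\mathcal O\,\partial_t^j\delta$. Fact (H4) requires $V^\alpha\cap F_pB_g$. The obvious elements form
\[
W_p=\sum_{|\beta|+i\le p}\partial^\beta\big(\mathcal O^{\ge\alpha+i}\,\partial_t^i\delta\big)\subseteq V^\alpha\cap F_pB_g,
\]
and $V^\alpha=\bigcup_pW_p$ by Lemma \ref{lem:V} and $\mathcal D=\sum_\beta\partial^\beta\mathcal O$. The difficulty is cancellation: an element of $W_q$ with $q>p$ may have vanishing top coefficients and so fall into $F_pB_g$. We show that this produces nothing new:
\begin{equation}\label{eq:strict}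
W_q\cap F_{q-1}B_g\subseteq W_{q-1}\qquad(q\ge1).
\end{equation}
By descending induction on $q$, \eqref{eq:strict} gives $V^\alpha\cap F_pB_g=W_p$.

Let $\omega\in W_q\cap F_{q-1}B_g$. Modulo $W_{q-1}$ only the terms with $|\beta|+i=q$ matter. If $i\ge2$ then $\alpha+i\ge2$, and \eqref{eq:lower} replaces $\partial^\beta(u\,\partial_t^i\delta)$ by two terms of type $(|\beta|+1,\,i-1)$ and one term in $W_{q-1}$. Repeating this,
\[
\omega\equiv\sum_{|\beta|=q}\partial^\beta(a_\beta\,\delta)+\sum_{|\beta|=q-1}\partial^\beta(b_\beta\,\partial_t\delta)\pmod{W_{q-1}},\qquad a_\beta\in\mathcal O^{\ge\alpha},\ b_\beta\in\mathcal O^{\ge\alpha+1}.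
\]
As $\omega$ and $W_{q-1}$ lie in $F_{q-1}B_g$, the coefficient of $\partial_t^q\delta$ on the right vanishes. For $|\beta|+i=q$, the coefficient of $\partial_t^q\delta$ in $\partial^\beta(v\,\partial_t^i\delta)$ is $(-1)^{|\beta|}vg_x^{\beta_1}g_y^{\beta_2}$. Therefore
\[
\sum_{|\beta|=q-1}b_\beta\,g_x^{\beta_1}g_y^{\beta_2}=\sum_{|\beta|=q}a_\beta\,g_x^{\beta_1}g_y^{\beta_2}\in J^q .
\]
By Lemma \ref{lem:syzygy}(b), all $b_\beta$ lie in $J$. So Lemma \ref{lem:division}(c) applies to $b_\beta\in\mathcal O^{\ge\alpha+1}\cap J$, and \eqref{eq:lower} with $i=1$ removes the second sum, at the price of changing the $a_\beta$ within $\mathcal O^{\ge\alpha}$ and adding an element of $W_{q-1}$.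

Now $\omega\equiv\sum_{|\beta|=q}\partial^\beta(a_\beta\delta)$ and $\sum_{|\beta|=q}a_\beta g_x^{\beta_1}g_y^{\beta_2}=0$. By Lemma \ref{lem:syzygy}(a),
\[
\sum_{|\beta|=q}a_\beta X^{\beta_1}Y^{\beta_2}=(g_yX-g_xY)\sum_{|\beta|=q-1}c_\beta X^{\beta_1}Y^{\beta_2},\qquad c_\beta\in\mathcal O,
\]
which means $\sum_{|\beta|=q}\partial^\beta(a_\beta\delta)=\sum_{|\beta|=q-1}\partial^\beta\big[\partial_x(g_yc_\beta\delta)-\partial_y(g_xc_\beta\delta)\big]$. For $c\in\mathcal O$, the terms $g_{xy}c\,\delta$ and $g_xg_yc\,\partial_t\delta$ cancel in the bracket: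
\[
\partial_x(g_yc\,\delta)-\partial_y(g_xc\,\delta)=(c_xg_y-c_yg_x)\,\delta .
\]
We know nothing about the weights of the $c_\beta$, and need nothing: the monomials of $c_xg_y$ have $\rho\ge(w_x+w_y)+(1-w_y)>1\ge\alpha$, and those of $c_yg_x$ have $\rho\ge(w_x+w_y)+(1-w_x)>1\ge\alpha$. So $\omega\in W_{q-1}$, which proves \eqref{eq:strict}.

Finally consider $\Phi\colon B_g\to\mathcal O[1/g]g^{-\alpha}$, $v\,\partial_t^j\delta\mapsto Q_j(\alpha)\,vg^{-\alpha-j}$. It is $\mathcal D$-linear, because
\[
\partial_x\big(Q_j(\alpha)vg^{-\alpha-j}\big)=Q_j(\alpha)v_xg^{-\alpha-j}-(\alpha+j)Q_j(\alpha)g_xvg^{-\alpha-j-1}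
\]
and $(\alpha+j)Q_j(\alpha)=Q_{j+1}(\alpha)$; the same holds for $\partial_y$. Multiplying (H4) by $g^{-p-\alpha}$ gives $F_p=\Phi(V^\alpha\cap F_pB_g)=\Phi(W_p)$. Since $Q_i(\alpha)\ne0$, this is the formula of Proposition \ref{prop:hodge}. \qed

\subsection{The ideals, and examples}

By (H1) and Proposition \ref{prop:hodge}, $I_p(\alpha\{g=0\})$ consists of the finite sums of the elements
\begin{equation}\label{eq:N}
\mathcal N^g_{\beta,i,u}=g^{p+\alpha}\,\partial^\beta\big(ug^{-\alpha-i}\big),\qquad|\beta|+i\le p,\quad u\in\mathcal O^{\ge\alpha+i}.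
\end{equation}
Taking $\beta=0$, $i=p$ shows $\mathcal O^{\ge\alpha+p}\subseteq I_p$. By the Leibniz rule and induction on $|\beta|$, the element \eqref{eq:N} is a linear combination, with coefficients depending only on $\alpha,\beta,i$, of products
\begin{equation}\label{eq:products}
\partial^{\beta^0}u\cdot\partial^{\beta^1}g\cdots\partial^{\beta^r}g\cdot g^{\,p-i-r},\qquad \beta^0+\dots+\beta^r=\beta,\quad|\beta^l|\ge1\ \text{for }l\ge1 .
\end{equation}
Here $r\le|\beta|\le p-i$. Each product has exactly $p-i$ factors that are $g$ or a derivative of $g$, and the total number of derivatives is $|\beta|$.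

\begin{example}\label{ex:I0I1}
For $p=0$ we get $I_0=\mathcal O^{\ge\alpha}$, independently of $h$. For $p=1$, the elements $gu$ with $u\in\mathcal O^{\ge\alpha}$ lie in $\mathcal O^{\ge\alpha+1}$, so
\begin{equation}\label{eq:I1}
I_1=\mathcal O^{\ge\alpha+1}+\big\{(gu_x-\alpha ug_x)+(gv_y-\alpha vg_y):\ u,v\in\mathcal O^{\ge\alpha}\big\}.
\end{equation}
If $\alpha\le w_x+w_y$, then $\mathcal O^{\ge\alpha}=\mathcal O$ and $g\in\mathcal O^{\ge\alpha+1}$, so $I_1=J+\mathcal O^{\ge\alpha+1}$.
\end{example}

\begin{example}[cusp]\label{ex:cusp}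
Let $g=x^2+y^3$, $\alpha=1$. Here $\rho(1)=\frac56$ and $\rho(y)=\frac76$, so $I_0=\mathfrak m$. The condition $\rho(x^ay^b)\ge2$ reads $3a+2b\ge7$, so $\mathcal O^{\ge2}=(x^3,x^2y,xy^2,y^4)$. In \eqref{eq:I1}, $u=x$ gives $y^3-x^2$, $u=y$ gives $-2xy$, and $v=y$ gives $x^2-2y^3$. Conversely $g$, $x\mathfrak m$, $y^2\mathfrak m$ and $\mathcal O^{\ge2}$ lie in $(x^2,xy,y^3)$. So $I_1=(x^2,xy,y^3)$, and the first colon ideal is $I_1:I_0=(x,y^2)$, much larger than $(g)$.
\end{example}

\begin{example}[node]\label{ex:node}
Let $g=x^2+y^2$. We claim $I_p=\mathfrak m^p$ for all $p$ and $\alpha$. Here $\rho(u)=1+\frac12\operatorname{mult}u$ for a monomial $u$. If $u\in\mathcal O^{\ge\alpha+i}$ with $i\ge1$, then $\operatorname{mult}u>2i-2$, so $\operatorname{mult}u\ge2i-1\ge i$; for $i=0$ the bound $\operatorname{mult}u\ge i$ is empty. A product \eqref{eq:products} thus has multiplicity at least $i+2(p-i)-|\beta|\ge p$. Conversely, write $g=\xi\eta$ with $\xi,\eta=x\pm\sqrt{-1}\,y$. Since $1\in\mathcal O^{\ge\alpha}$, the ideal $I_p$ contains $g^{p+\alpha}\partial_\xi^a\partial_\eta^bg^{-\alpha}=(-1)^p(\alpha)_a(\alpha)_b\,\xi^b\eta^a$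 for $a+b=p$. Hence $I_{p+1}:I_p=\mathfrak m$ for all $p$, and Theorem \ref{thm:A} fails for the node. By (H3) all nodes at the origin have the same ideals $\mathfrak m^p$, so these do not determine the embedded germ.
\end{example}

\section{Inequivalent branches with the same first Hodge ideals}\label{sec:counter}

We look for a perturbation $h$ that satisfies two competing demands: its degree must be so high that its effect on $I_0,\dots,I_N$ disappears in $\mathcal O^{\ge\alpha+p}$, and yet it must change the analytic type. The basic monomial of highest degree, $h=x^{n-2}y^{m-2}$, is the natural candidate, since it does not lie in the Jacobian ideal.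

Take $f=x^5+y^6$ and $h=x^3y^4$, of degree $\frac35+\frac46=\frac{19}{15}$. By Example \ref{ex:I0I1}, $I_0$ is the same for $f$ and $g=f+h$. In \eqref{eq:I1}, passing from $f$ to $g$ changes the generators by $hu_x-\alpha uh_x$ and $hv_y-\alpha vh_y$. Their monomials have $\rho\ge\alpha+\frac{19}{15}-\frac15=\alpha+\frac{16}{15}$ and $\rho\ge\alpha+\frac{19}{15}-\frac16=\alpha+\frac{11}{10}$. Both changes lie in $\mathcal O^{\ge\alpha+1}$, so $I_1$ is the same as well. The general case is the same count: $h$ exceeds degree $1$ by at least $\frac Nn$, and this excess pays for up to $N$ derivatives.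

\begin{proof}[Proof of Theorem \ref{thm:C}]
Let $h=x^{n-2}y^{m-2}$. The hypothesis is equivalent to
\[
\deg h=2-\tfrac2n-\tfrac2m\ \ge\ 1+\tfrac Nn,
\]
and it forces $n>N+2$. So Section \ref{sec:filtration} applies to $f$ (with zero perturbation) and to $g$. For $n=N+4$, $m=N+5$ the hypothesis holds because $\frac2{N+5}<\frac2{N+4}=1-\frac{N+2}{N+4}$; for $N=1$ this is the pair $(5,6)$.

\emph{Irreducibility and characteristic sequence.} This is the first step of the Newton--Puiseux algorithm. Substitute $x=s^mX$, $y=s^n$. A monomial $u$ acquires the factor $s^{L\deg u}$, so $g(s^mX,s^n)=s^{L}\big(X^n+1+s\,T(X,s)\big)$ with $T$ a polynomial. Let $\zeta^n=-1$. As $\zeta$ is a simple root of $X^n+1$, the implicit function theorem gives a holomorphic solution $X(s)$ with $X(0)=\zeta$. So $\{g=0\}$ contains a branch with parametrization $y=s^n$, $x=\zeta s^m+\cdots$, which is primitive since $\gcd(n,m)=1$. This branch meets $\{y=0\}$ with multiplicity $n$, and so does the whole curve, since $g(x,0)=x^n$. Hence there is no other branch. As $n<m$ and $\gcd(n,m)=1$, the characteristic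 sequence is $(n;m)$. The argument for $f$ is the case $T=0$.

\emph{Equality of the Hodge ideals.} Let $0\le p\le N$. The elements $\mathcal N^g_{\beta,i,u}$ and $\mathcal N^f_{\beta,i,u}$ of \eqref{eq:N} are indexed by the same triples and given by the same combination of products \eqref{eq:products}. Substitute $g=f+h$ and expand. The difference $\mathcal N^g_{\beta,i,u}-\mathcal N^f_{\beta,i,u}$ is a combination of products of $\partial^{\beta^0}u$ with $p-i$ factors, each a derivative (possibly of order zero) of $f$ or of $h$, at least one of them of $h$. Before differentiation, $u$ contributes $\rho\ge\alpha+i$, each factor contributes degree at least $1$, and one factor contributes at least $1+\frac Nn$. Each of the $|\beta|$ derivatives lowers the degree by at most $\frac1n$. So all monomials of the difference have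
\[
\rho\ \ge\ (\alpha+i)+(p-i)+\tfrac Nn-\tfrac{|\beta|}n\ \ge\ \alpha+p,
\]
because $|\beta|\le p\le N$. The difference lies in $\mathcal O^{\ge\alpha+p}$, which is contained in both ideals. Hence each generator of one ideal lies in the other.

\emph{Non-equivalence.} The Tjurina number $\tau(F)=\dim\mathcal O/(F,F_x,F_y)$ is an analytic invariant of $\{F=0\}$: the ideal $(F,F_x,F_y)$ is unchanged when $F$ is multiplied by a unit, by the product rule, and it is compatible with changes of coordinates, by the chain rule. Since $f=E(f)\in(f_x,f_y)$, we have $\tau(f)=\dim\mathcal O/(x^{n-1},y^{m-1})=(n-1)(m-1)$. For $g$ we have $E(g)=g+(\deg h-1)h\in J$. If $g$ were in $J$, then $h$ would be in $J$, which contradicts Lemma \ref{lem:division}(b) because $h$ is basic. So $\mathcal O/(g,g_x,g_y)$ is a proper quotient of $\mathcal O/J$, and Lemma \ref{lem:division}(a) gives $\tau(g)\le(n-1)(m-1)-1<\tau(f)$.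
\end{proof}

For $x^5+y^6$ and $x^5+y^6+x^3y^4$ the Tjurina numbers are $20$ and at most $19$. With $\psi=\mathrm{id}$, this pair answers the second question in the negative.

\begin{remark}
The numerical hypothesis is used only in the comparison of the ideals, and the equality of ideals can fail without it. Let $N=1$, $(n,m)=(4,5)$, so that $\frac34+\frac25>1$, and take $\alpha=\frac14+\frac15=\frac9{20}$. By Example \ref{ex:I0I1}, the ideal $I_1$ of $f=x^4+y^5$ is the monomial ideal $(x^3,y^4)+\mathcal O^{\ge29/20}$, while the ideal $I_1$ of $g=f+x^2y^3$ contains $g_x=4x^3+2xy^3$. Since $\rho(xy^3)=\frac{26}{20}<\frac{29}{20}$, the monomial $xy^3$ is not in the first ideal, and the two ideals differ in these coordinates.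
\end{remark}

\begin{thebibliography}{9}

\bibitem{GLS}
Greuel, Lossen and Shustin, \emph{Introduction to Singularities and Deformations}.

\bibitem{MP1}
Musta\c{t}\u{a} and Popa, \emph{Hodge ideals for $\mathbb Q$-divisors: birational approach}.

\bibitem{MP2}
Musta\c{t}\u{a} and Popa, \emph{Hodge ideals for $\mathbb Q$-divisors, $V$-filtration, and minimal exponent}.

\bibitem{Zhang}
Mingyi Zhang, \emph{Multiplier ideals of analytically irreducible plane curves}, arXiv:1907.06281 (2019).

\end{thebibliography}
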